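# The formal principle for globally generated vector bundles

## 1. Two products, and truncating a power series

Let $A$ be a compact complex submanifold of a complex manifold $X$, and let $\tilde A\subset\tilde X$ be another such pair. Suppose that the two embeddings look the same to every finite order along the submanifold, in a compatible way. Do they have biholomorphic neighborhoods? To discuss this we need some vocabulary. Manifolds are Hausdorff with a countable base, and maps are holomorphic unless they are called formal.

**Definition (neighborhoods).** Let $I_A$ be the ideal of $A\subset X$. For $\ell\ge 0$, $(A/X)_\ell$ is the $\ell$-th order neighborhood, the analytic space defined by $I_A^{\ell+1}$. We write $(A/X)_\infty$ for the formal neighborhood and $(A/X)_{\mathcal O}$ for the germ of Euclidean neighborhoods of $A$ in $X$. A formal isomorphism $\psi:(A/X)_\infty\to(\tilde A/\tilde X)_\infty$ is a compatible system of isomorphisms $\psi_j:(A/X)_j\to(\tilde A/\tilde X)_j$, $j\ge0$. In particular $\psi|_A=\psi_0:A\to\tilde A$ is a biholomorphism.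

For the origin in $\mathbb C^r$, functions on the $\ell$-th neighborhood are Taylor polynomials of degree at most $\ell$, functions on the formal neighborhood are formal power series, and functions on the germ are convergent ones. For $A\times 0\subset A\times\mathbb C^r$, functions on the $\ell$-th neighborhood are polynomials of degree at most $\ell$ in $x\in\mathbb C^r$ with coefficients in $\mathcal O_A$.

**Definition (formal principle).** $A\subset X$ satisfies the formal principle if, given a compact submanifold $\tilde A$ of a complex manifold $\tilde X$, a formal isomorphism $\psi:(A/X)_\infty\to(\tilde A/\tilde X)_\infty$ and a positive integer $\ell$, there is a biholomorphism $\Psi:(A/X)_{\mathcal O}\to(\tilde A/\tilde X)_{\mathcal O}$ with $\Psi|_{(A/X)_\ell}=\psi|_{(A/X)_\ell}$.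

The definition does not ask that $\psi$ converge; it asks for a convergent replacement that agrees with $\psi$ to order $\ell$. The smallest case shows why. If $A$ is the origin of $\mathbb C^r$, then $\psi$ is an $r$-tuple of formal power series with invertible linear part, and it may well diverge. Its Taylor polynomial of degree $\ell\ge1$ has the same linear part, so it is a local biholomorphism, and it agrees with $\psi$ on the $\ell$-th neighborhood. Truncation proves the formal principle for a point.

**Conventions.** For a germ $(S,0)$ put $S_j=(0,\mathcal O_{S,0}/\mathfrak m^{j+1})$. A formal map on $A\times\hat S$ is a compatible system of maps on the spaces $A\times S_j$. If $S$ is smooth with coordinates $t$, formal functions over an open $A'\subset A$ are power series in $t$ with coefficients in $\mathcal O(A')$; their sheaf is $\mathcal O_A[[t]]$. We write $(t)$ for the ideal generated by the coordinates $t$. We shall use one elementary fact several times.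

**Fact (I).** *If $f$ is a local biholomorphism at every point of a compact set $C$ and $f$ is injective on $C$, then $f$ is injective on a neighborhood of $C$.* Otherwise there are $p_k\ne q_k$ with $f(p_k)=f(q_k)$, both approaching $C$. After passing to subsequences, $p_k\to p$ and $q_k\to q$ in $C$, and $f(p)=f(q)$. So $p=q$, which contradicts local injectivity at $p$.

Now let $A$ be of any dimension and let both manifolds be $A\times\mathbb C^r$. To truncate, we must first write a formal map with finitely many power series. We set this up for any vector bundle $W$ on $A$, with zero section $0_A$. Let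
$$H=H^0(A,W),\qquad \mathfrak a=H^0(A,T_A),\qquad V=H\oplus\mathfrak a,\qquad M((s,\xi),a)=s(\exp(\xi)(a)).$$
Since $A$ is compact, $V$ is finite-dimensional, holomorphic vector fields on $A$ are complete, and their flows depend holomorphically on the field. So $M:V\times A\to W$ is holomorphic, and $M(0,a)=0_a$. Differentiating at $0\in V$ gives
$$d_VM_{(0,a)}(v)=v(a):=\xi(a)+s(a)\in T_aA\oplus W_a=T_{0_a}W,\qquad v=(s,\xi). \tag{1}$$
As $T_W|_{0_A}=T_A\oplus W$, this identifies $V$ with $H^0(A,T_W|_{0_A})$.

**Lemma 1.** *Let $D$ be a smooth germ with coordinates $t$, and let $\hat G:A\times\hat D\to W$ be a formal map such that $\hat G(\cdot,0)$ is the zero section $a\mapsto 0_a$. Then there is $\hat g\in V[[t]]$ with $\hat g(0)=0$ and $\hat G(a,t)=M(\hat g(t),a)$.*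

*Proof.* We build $\hat g$ degree by degree. Let $\mathfrak m=(t)$. Suppose $g_j\in V[t]$, $g_j(0)=0$, satisfies $\hat G=M(g_j(t),a)$ on $A\times D_j$; for $j=0$ take $g_0=0$. On $A\times D_{j+1}$, in a chart $x$ of $W$ near a point of $0_A$, the difference
$$\delta_x=x\circ\hat G-x\circ M(g_j(t),a)$$
has entries in $\mathcal O_A\otimes\mathfrak m^{j+1}/\mathfrak m^{j+2}$. If $x'=\chi(x)$ is another chart, Taylor's formula gives $\delta_{x'}=D\chi\cdot\delta_x$ modulo $\mathfrak m^{j+2}$. Here $D\chi$ may be evaluated at $t=0$, that is, along the zero section, since $\delta_x\in\mathfrak m^{j+1}$. So the $\delta_x$ transform like tangent vectors along $0_A$ and define an element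
$$\delta\in H^0(A,T_W|_{0_A})\otimes\mathfrak m^{j+1}/\mathfrak m^{j+2}=V\otimes\mathfrak m^{j+1}/\mathfrak m^{j+2},$$
a $V$-valued homogeneous polynomial of degree $j+1$. Since $g_j\in\mathfrak m$, $\delta\in\mathfrak m^{j+1}$ and $2(j+1)\ge j+2$, in charts
$$M(g_j+\delta,a)\equiv M(g_j,a)+d_VM_{(0,a)}(\delta)\pmod{\mathfrak m^{j+2}}.$$
By (1) the last term is $\delta$ regarded as a section of $T_W|_{0_A}$. So $g_{j+1}=g_j+\delta$ works for $j+1$. Put $\hat g=\lim g_j$. $\square$

**Proposition 2.** *Let $A$ be compact and connected, let $\psi$ be a formal isomorphism of $(A\times0/A\times\mathbb C^r)_\infty$ with itself, and let $\ell\ge1$. There is a biholomorphism $\Psi$ of $(A\times 0/A\times\mathbb C^r)_{\mathcal O}$ that agrees with $\psi$ on the $\ell$-th order neighborhood.*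

*Proof.* Replacing $\psi$ by $(\psi_0\times\mathrm{id})^{-1}\circ\psi$, we may assume $\psi_0=\mathrm{id}$. Take $W=A\times\mathbb C^r$. Global functions on $A$ are constant, so $H=\mathbb C^r$. View $\psi$ as a formal map $A\times\hat{\mathbb C}^r\to W$; it is the zero section for $x=0$. By Lemma 1, $\psi(a,x)=M(\hat g(x),a)$ with $\hat g\in V[[x]]$, $\hat g(0)=0$. Let $g$ be the Taylor polynomial of $\hat g$ of degree $\ell$ and put $\Psi(a,x)=M(g(x),a)$, which is holomorphic. Since $g-\hat g\in(x)^{\ell+1}$, $\Psi$ and $\psi$ agree modulo $(x)^{\ell+1}=I_{A\times 0}^{\ell+1}$. Since $\ell\ge1$, they have the same differential along $A\times0$, so $d\Psi$ is invertible there. As $\Psi|_{A\times0}=\mathrm{id}$, Fact (I) shows that $\Psi$ is a biholomorphism of neighborhoods. $\square$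

Agreement to finite order is the most one can ask here: $(a,x)\mapsto(a,x+\sum_{k\ge2}k!\,x^k)$ is a formal automorphism for $r=1$ that does not converge.

What changes for a general bundle? The proof used that both manifolds are swept out by the disjoint copies $A\times x$ of $A$, and that $\psi$ is a power series in the parameter $x$. In general $\tilde X$ does not come with any family of copies of $\tilde A$; we know $\tilde X$ only formally. And in a nontrivial bundle there may be many sections through one point, so a power series in the parameters of the sections need not define a map on the bundle.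

## 2. Globally generated bundles and their sections

**Definition.** A vector bundle $W$ on a compact complex manifold $A$ satisfies the formal principle if its zero section $0_A$, as a submanifold of the total space $W$, does. $W$ is globally generated if for every $x\in A$ the evaluation map $H^0(A,W)\to W_x$ is surjective.

The problem, a conjecture of Hirschowitz stated in Jun-Muk Hwang, "An application of Cartan's equivalence method to Hirschowitz's conjecture on the formal principle" (arXiv:1903.09490), is to prove or disprove that globally generated bundles satisfy the formal principle. We prove it.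

**Theorem 3.** *Let $W$ be a globally generated vector bundle on a compact complex manifold $A$. Then $W$ satisfies the formal principle.*

**Theorem 4.** *Let $W$ be globally generated on a compact connected $A$. The following are equivalent: (i) every formal isomorphism from $(0_A/W)_\infty$ to any $(\tilde A/\tilde X)_\infty$ converges, i.e. is induced by a biholomorphism of germs; (ii) $H^0(A,W^*)=0$; (iii) $W$ has no trivial line bundle as a direct summand.*

In Theorem 3 we may assume $A$ connected: otherwise we treat the finitely many components separately and shrink the resulting neighborhoods until they are disjoint. From now on $A$ is connected, $W$ is globally generated of rank $r$, $X=W$, and $A=0_A\subset X$. Let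
$$n=\dim H,\qquad \mu:A\times H\to W,\quad \mu(a,s)=s(a),$$
$$K_a=\ker(H\to W_a),\qquad K=\sum_{a\in A}K_a\subset H,\qquad m=\dim K,\quad c=n-m.$$
Since
$$d\mu_{(a,0)}(\xi,k)=\xi+k(a)\in T_aA\oplus W_a,$$
global generation says that $\mu$ is a submersion along $A\times0$, and
$$\ker d\mu_{(a,0)}=\{(0,k):k\in K_a\}. \tag{2}$$

**Example (trivial bundle).** If $W=A\times\mathbb C^r$, then $H=\mathbb C^r$, all $K_a=0$, $m=0$, $c=r$, and $\mu$ is an isomorphism.

**Example (a line in the plane).** Let $A=\mathbb P^1$ with homogeneous coordinates $[u_0:u_1]$ and $W=\mathcal O(1)$. The total space is $\mathbb P^2\setminus\{[0:0:1]\}$ with coordinates $[u_0:u_1:w]$, the projection to $A$ forgets $w$, and the zero section is the line $w=0$. Sections are the lines $w=t_0u_0+t_1u_1$, so $n=2$. $K_a$ is the line in $H$ spanned by a linear form that vanishes at $a$. Every nonzero linear form has a zero, so $K=H$, $m=2$, $c=0$. Each point of $W$ lies on a one-parameter family of sections: the fibers of $\mu$ are curves.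

**Example (mixed).** For $W=\mathcal O(1)\oplus\mathcal O$ on $\mathbb P^1$ we get $H=\mathbb C^2\oplus\mathbb C$, $K=\mathbb C^2\oplus0$, $m=2$, $c=1$.

We use the following textbook theorems.

* Douady's existence theorem (Ann. Inst. Fourier 16, 1966): for a complex space $X$, the functor sending $S$ to the set of closed subspaces of $X\times S$ that are flat and proper over $S$ is representable. The representing space is the Douady space of $X$.
* Grauert's theorems: for $\pi$ proper and $\mathcal F$ coherent, $R^q\pi_*\mathcal F$ is coherent and the natural map $(R^q\pi_*\mathcal F)_0^{\wedge}\to\varprojlim_jH^q(\mathcal F/\mathfrak m_0^{j+1}\mathcal F)$ is an isomorphism (Bănică–Stănăşilă, *Algebraic Methods in the Global Theory of Complex Spaces*).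
* Artin's approximation theorem (Invent. Math. 5, 1968, Thm 1.2): a formal solution $\hat u(z)$ of finitely many convergent analytic equations $f(z,u)=0$ can be approximated to any order in $z$ by a convergent solution.
* Frobenius' theorem, and holomorphic dependence of solutions of ODEs on initial values and parameters.

Recall that over a local algebra, flatness prevents the fiber from jumping. For instance, over $R=\mathbb C[\varepsilon]/(\varepsilon^2)$ the subspace $x=\varepsilon$ of $\mathbb C\times\mathrm{Spec}\,R$ is flat, with ring isomorphic to $R$. The subspace $x=\varepsilon=0$ has the same special fiber, but its ring $\mathbb C$ is not flat over $R$: $\varepsilon$ kills the element $1$, which is not a multiple of $\varepsilon$.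

Fix a formal isomorphism $\psi:(A/X)_\infty\to(\tilde A/\tilde X)_\infty$ and $\ell\ge1$.

## 3. Transporting the sections to deformations of $\tilde A$

The purpose of this section is to produce in $\tilde X$ an honest holomorphic family of submanifolds that matches, formally, the family of sections of $W$.

For a local Artinian $\mathbb C$-algebra $R$ (finite-dimensional, residue field $\mathbb C$, maximal ideal $\mathfrak m_R$), let $\mathcal H_{A/X}(R)$ be the set of closed subspaces $Z\subset X\times\mathrm{Spec}\,R$, flat over $R$, with special fiber $A$. A complete local algebra $\hat{\mathcal O}$ pro-represents such a functor if its values on $R$ are naturally the local homomorphisms $\hat{\mathcal O}\to R$. By Yoneda's lemma, two algebras that pro-represent isomorphic functors are isomorphic.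

**Lemma 5.** *$\psi$ induces an isomorphism of functors $\mathcal H_{A/X}\cong\mathcal H_{\tilde A/\tilde X}$.*

*Proof.* We show that a deformation over $R$ lives in a finite-order neighborhood. Let $\mathfrak m_R^N=0$ and $Z\in\mathcal H_{A/X}(R)$. The special fiber is $A$, so locally each $f_i\in I_A$ can be written $f_i=h_i+\varepsilon_i$ with $h_i\in I_Z$, $\varepsilon_i\in\mathfrak m_R\mathcal O$. Then
$$f_1\cdots f_N\equiv\varepsilon_1\cdots\varepsilon_N=0\pmod{I_Z}.$$
Hence $I_A^N\subset I_Z$, that is, $Z\subset(A/X)_{N-1}\times\mathrm{Spec}\,R$. So $Z\mapsto(\psi_{N-1}\times\mathrm{id})(Z)$ is defined. It does not depend on the choice of $N$ because the $\psi_j$ are compatible, it preserves flatness, and it turns special fiber $A$ into special fiber $\tilde A$. The same argument applied to $\psi^{-1}$ gives the inverse. $\square$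

**Lemma 6.** *$\mathcal H_{A/W}(R)=H\otimes\mathfrak m_R$, where $s\in H\otimes\mathfrak m_R$ corresponds to its graph. So $\hat{\mathcal O}_{H,0}$ pro-represents $\mathcal H_{A/W}$, with universal families the graphs $A\times H_j\to W\times H_j$, $(a,s)\mapsto(s(a),s)$.*

*Proof.* Let $Z\in\mathcal H_{A/W}(R)$. The projection $W\to A$ induces a map $\mathcal O_A\otimes R\to\mathcal O_Z$ of $R$-modules. Modulo $\mathfrak m_R$ it is an isomorphism, since the special fiber is the zero section. Its cokernel $C$ satisfies $C=\mathfrak m_RC$, so $C=\mathfrak m_R^NC=0$ for large $N$. Its kernel $C'$ sits in $0\to C'\to\mathcal O_A\otimes R\to\mathcal O_Z\to0$. As $\mathcal O_Z$ is flat, this stays exact modulo $\mathfrak m_R$, so $C'/\mathfrak m_RC'=0$, and again $C'=0$. Thus $Z\to A\times\mathrm{Spec}\,R$ is an isomorphism, and $Z$ is the graph of a map $A\times\mathrm{Spec}\,R\to W$ over $A$. In local trivializations of $W$ such a map consists of $r$ elements of $\mathcal O_A\otimes R$. So it is a section of $W\otimes R$, and it is $0$ modulo $\mathfrak m_R$: an element of $H^0(A,W\otimes\mathfrak m_R)=H\otimes\mathfrak m_R$.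 Conversely, every such graph is closed, isomorphic to $A\times\mathrm{Spec}\,R$ and so flat, with special fiber $0_A$. Finally, a local homomorphism $\hat{\mathcal O}_{H,0}\to R$ is determined by the arbitrary images in $\mathfrak m_R$ of a basis of $H^*$, hence is an element of $H\otimes\mathfrak m_R$. $\square$

Let $\tilde D$ be the germ at $0=[\tilde A]$ of the Douady space of $\tilde X$, with universal family $\pi:\tilde U\to\tilde D$, $\tilde U\subset\tilde X\times\tilde D$, and projection $\tilde\mu:\tilde U\to\tilde X$. "Shrinking $\tilde D$" means replacing it by a smaller neighborhood of $0$. Since $\pi$ is proper, a property that holds near every point of the compact fiber $\tilde U_0=\tilde A$ holds over a smaller $\tilde D$. Put $\tilde U_j=\pi^{-1}(\tilde D_j)$.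

**Proposition 7.** *After shrinking, $\tilde D$ is smooth of dimension $n$, $\tilde U$ is a manifold, $\pi$ is a proper submersion and $\tilde\mu$ is a submersion. There are an isomorphism $\theta:\hat H\to\hat{\tilde D}$ and compatible isomorphisms $\Theta_j:A\times H_j\to\tilde U_j$ over $\theta_j$ with*
$$\tilde\mu\circ\Theta=\psi\circ\mu,\qquad\Theta_0=\psi|_A:A\to\tilde A=\tilde U_0. \tag{3}$$

*Proof.* **Comparing formal parameter spaces.** Elements of $\mathcal H_{\tilde A/\tilde X}(R)$ are supported on the compact set $\tilde A$, hence are proper over $R$. By Douady's theorem they are the maps $\mathrm{Spec}\,R\to\tilde D$ with image $0$. So $\hat{\mathcal O}_{\tilde D,0}$ pro-represents $\mathcal H_{\tilde A/\tilde X}$. By Lemmas 5 and 6 there is an isomorphism $\theta:\hat H\to\hat{\tilde D}$. It is characterized by the property that the image under $\psi\times\mathrm{id}$ of the universal graph over $H_j$ is the pullback of $\tilde U$ by $\theta_j$. In other words, $\psi\times\theta_j$ carries the graph over $H_j$ onto $\tilde U_j$. Composing with the parametrization of the graph by $A\times H_j$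 gives $\Theta_j$. Followed by the projection to $\tilde X$ it is $(a,s)\mapsto\psi(\mu(a,s))$, which is (3).

**Smoothness.** We pass from formal to actual smoothness. $\hat{\mathcal O}_{\tilde D,0}\cong\hat{\mathcal O}_{H,0}$ is regular of dimension $n$, so $\tilde D$ is smooth of dimension $n$. Let $t_1,\dots,t_n$ be coordinates and $p\in\tilde U_0$. By flatness $t_1,\dots,t_n$ is a regular sequence in $\mathcal O_{\tilde U,p}$, and the quotient $\mathcal O_{\tilde U_0,p}$ is regular. Hence $\mathcal O_{\tilde U,p}$ is regular and $t_1,\dots,t_n$ is part of a regular system of parameters: $\tilde U$ is a manifold near $p$ and $\pi$ is a submersion there. Shrink $\tilde D$.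

**$\tilde\mu$ is a submersion.** We compare it with $\mu$. A tangent vector at a point of $A\times0$ is a map from $\mathrm{Spec}\,\mathbb C[\varepsilon]/(\varepsilon^2)$ that sends $\mathfrak m_H$ into $(\varepsilon)$ and $\mathfrak m_H^2$ to $0$, so it lies in $A\times H_1$. In the same way, tangent vectors at points of $\tilde U_0$, $A$, $\tilde A$ lie in $\tilde U_1$, $(A/X)_1$, $(\tilde A/\tilde X)_1$. So $\Theta_1$ and $\psi_1$ have well-defined bijective differentials, and (3) gives $d\tilde\mu\circ d\Theta=d\psi\circ d\mu$ along $A\times0$. Since $d\mu$ is surjective there, so is $d\tilde\mu$ along $\tilde U_0$. Shrink again. $\square$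

## 4. The family of deformations is a product

The family $\tilde U$ is formally a product, by $\Theta$. We show that it is an actual product; this replaces the product structure that was given in Proposition 2.

**Proposition 8.** *After shrinking there is a biholomorphism $\tau:A\times\tilde D\to\tilde U$ over $\tilde D$ with $\tau(\cdot,0)=\psi|_A$.*

*Proof.* Let $t_1,\dots,t_n$ be coordinates on $\tilde D$ centered at $0$, $\partial_i=\partial_{t_i}$, $\mathfrak m$ the maximal ideal of $\mathcal O_{\tilde D,0}$.

**Step 1: the obstruction to lifting $\partial_i$.** The aim is to turn the lifting problem into the vanishing of a cohomology class. Consider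
$$0\to T_{\tilde U/\tilde D}\to T_{\tilde U}\to\pi^*T_{\tilde D}\to0 \tag{4}$$
and let $\rho(\partial_i)\in(R^1\pi_*T_{\tilde U/\tilde D})_0$ be the image of $\partial_i$ under the connecting map. It vanishes if and only if $\partial_i$ lifts to a holomorphic vector field near $\tilde U_0$. The sheaves in (4) are locally free, so (4) stays exact after $\otimes\,\mathcal O/\mathfrak m^{j+1}$. By naturality of connecting maps, the image of $\rho(\partial_i)$ in $H^1(T_{\tilde U/\tilde D}\otimes\mathcal O/\mathfrak m^{j+1})$ is the obstruction to lifting $\partial_i$ to a global section of $T_{\tilde U}\otimes\mathcal O/\mathfrak m^{j+1}$.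

**Step 2: lifting modulo $\mathfrak m^{j+1}$.** Here we use that $\Theta$ trivializes the family formally. The derivation $\partial_i:\mathcal O_{\tilde D_{j+1}}\to\mathcal O_{\tilde D_j}$ corresponds via $\theta$ to a derivation $\mathcal O_{H_{j+1}}\to\mathcal O_{H_j}$. It extends to a derivation $\mathcal O_{A\times H_{j+1}}\to\mathcal O_{A\times H_j}$ that is zero on $\mathcal O_A$. Transporting by $\Theta$ gives a derivation $\mathcal O_{\tilde U_{j+1}}\to\mathcal O_{\tilde U_j}$ that acts on functions of $t$ as $\partial_i$. Compose it with $\mathcal O_{\tilde U}\to\mathcal O_{\tilde U_{j+1}}$ to get a derivation $\delta:\mathcal O_{\tilde U}\to\mathcal O_{\tilde U}/\mathfrak m^{j+1}\mathcal O_{\tilde U}$.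

Such a $\delta$ is a section of $T_{\tilde U}\otimes\mathcal O/\mathfrak m^{j+1}$. Indeed, in local coordinates $x_\kappa$ of $\tilde U$, the derivation $\delta-\sum_\kappa\delta(x_\kappa)\partial_{x_\kappa}$ kills polynomials. At each point $p\in\tilde U_0$ it maps $\mathfrak m_p^{k+1}$ into $\mathfrak m_p^k\cdot\mathcal O/\mathfrak m^{j+1}$. Every germ is a polynomial modulo $\mathfrak m_p^{k+1}$, for every $k$, so its image lies in $\bigcap_k\mathfrak m_p^k\cdot\mathcal O/\mathfrak m^{j+1}=0$ by Krull's theorem. So $\delta$ is a global section of $T_{\tilde U}\otimes\mathcal O/\mathfrak m^{j+1}$ that lifts $\partial_i$.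

**Step 3: the obstruction vanishes.** We pass to the limit over $j$. By Steps 1 and 2, $\rho(\partial_i)$ maps to $0$ in $\varprojlim_jH^1(T_{\tilde U/\tilde D}\otimes\mathcal O/\mathfrak m^{j+1})$, which is $(R^1\pi_*T_{\tilde U/\tilde D})_0^\wedge$ by Grauert. The module $(R^1\pi_*T_{\tilde U/\tilde D})_0$ is finitely generated over a Noetherian local ring, so by Krull's theorem it injects into its completion. Hence $\rho(\partial_i)=0$.

**Step 4: integrating.** The lifts give the trivialization by their flows. Let $v_i$ be a holomorphic vector field near $\tilde U_0$ lifting $\partial_i$, and put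
$$\tau(a,t)=\mathrm{Fl}^{v_n}_{t_n}\circ\cdots\circ\mathrm{Fl}^{v_1}_{t_1}(\psi(a)),$$
defined for $a\in A$ and small $t$ because $A$ is compact. Then $\pi\tau(a,t)=t$ and $\tau(\cdot,0)=\psi|_A$. Along $A\times0$, $d\tau$ maps $TA$ isomorphically onto $T\tilde U_0$ and $\partial_{t_i}$ to $v_i$, so it is bijective. By Fact (I), $\tau$ is an open embedding of $A\times\tilde D$ after shrinking. Its image is an open set that contains $\tilde U_0$; since $\pi$ is proper, it contains $\pi^{-1}(\tilde D')$ for a smaller $\tilde D'$. As $\pi\tau(a,t)=t$, $\tau$ maps $A\times\tilde D'$ bijectively to $\pi^{-1}(\tilde D')$. $\square$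

Henceforth identify $\tilde U=A\times\tilde D$ via $\tau$. Then $\tilde\mu:A\times\tilde D\to\tilde X$ is a submersion with $\tilde\mu(\cdot,0)=\psi|_A$. The formal isomorphism $\Theta^{-1}:A\times\hat{\tilde D}\to A\times\hat H$ lies over $\hat s:=\theta^{-1}$ and is the identity of $A$ at $t=0$. Since $\tilde\mu^*I_{\tilde A}\subset(t)$, $\tilde\mu$ maps $A\times\tilde D_j$ into $(\tilde A/\tilde X)_j$, and by (3) we may put
$$\hat G:=\psi^{-1}\circ\tilde\mu=\mu\circ\Theta^{-1}:A\times\hat{\tilde D}\to W,\qquad\hat G(\cdot,0)=\text{zero section}. \tag{5}$$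
Lemma 1 gives
$$\hat G(a,t)=M(\hat g(t),a),\qquad\hat g\in V[[t]],\ \hat g(0)=0. \tag{6}$$
So the unknown formal map $\psi^{-1}$ is encoded in finitely many power series in $t$.

## 5. Why truncation stops working

**Trivial bundles are finished.** If $W=A\times\mathbb C^r$, then $n=r$ and $\tilde\mu$ is a submersion between manifolds of equal dimension that is injective on $A\times0$. By Fact (I) it is biholomorphic near $A\times0$. Let $g$ be the Taylor polynomial of $\hat g$ of degree $\ell$, $G(a,t)=M(g(t),a)$ and $\Phi=G\circ\tilde\mu^{-1}$. Since $\psi^{-1}=\hat G\circ\tilde\mu^{-1}$ and $G\equiv\hat G$ modulo $(t)^{\ell+1}$, $\Phi$ agrees with $\psi^{-1}$ on $(\tilde A/\tilde X)_\ell$. As in Proposition 2 it is a biholomorphism of germs, and $\Psi=\Phi^{-1}$ is what we want.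

**In general** $\tilde\mu$ has fibers of dimension $n-r$. A map $G$ on $A\times\tilde D$ comes from a map on $\tilde X$ only if it is constant along them. Put
$$\tilde F=\ker d\tilde\mu\subset T(A\times\tilde D),$$
a subbundle of rank $n-r$. Since $\tilde\mu(\cdot,0)$ is an embedding, $\tilde F\cap T(A\times0)=0$ at points of $A\times0$. A local section of $\tilde F$ is written $f=(\eta,b)$ with $\eta(a,t)\in T_aA$ and $b(a,t)=d\pi(f)\in T_t\tilde D$. It acts as a derivation on $\mathcal O_A[[t]]$ and maps $(t)^{j+1}$ into $(t)^j$. The formal map $\hat G$ does satisfy the required condition.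

**Lemma 9.** *For a local section $f$ of $\tilde F$ near $(a_0,0)$ and a holomorphic function $x$ on $W$ near $0_{a_0}$,*
$$f(\hat G^*x)=0\quad\text{in }\mathcal O_A[[t]]\text{ near }a_0. \tag{7}$$

*Proof.* $\hat G^*x=\tilde\mu^*\varphi$, where $\varphi=(\psi^{-1})^*x$ is a formal function along $\tilde A$. For given $j$ and near a given point, let $\varphi_j$ be a holomorphic function with $\varphi\equiv\varphi_j$ modulo $I_{\tilde A}^{j+1}$. Then $f(\tilde\mu^*\varphi_j)=0$ because $f$ is tangent to the fibers of $\tilde\mu$, and $\tilde\mu^*(\varphi-\varphi_j)\in(t)^{j+1}$. So $f(\hat G^*x)\in(t)^j$ for all $j$. $\square$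

But truncating $\hat g$ destroys (7). Take $W=\mathcal O(1)$ on $\mathbb P^1$, $\tilde X=X$, $\tilde A=A$, and for $\psi^{-1}$ the projective transformation $[u_0:u_1:w]\mapsto[u_0+w:u_1:w]$, which fixes the line $w=0$ pointwise. In the affine coordinates $u=u_1/u_0$, $w/u_0$ (again called $w$) it is
$$(u,w)\mapsto\Big(\frac u{1+w},\frac w{1+w}\Big).$$
Here $\tilde D$ is a neighborhood of $0$ in $H$, $\tilde\mu(u,t)=(u,t_0+t_1u)$, and $\tilde F$ is spanned by $f=u\,\partial_{t_0}-\partial_{t_1}$. The line $w=t_0u_0+t_1u_1$ goes to the line $w=(t_0u_0+t_1u_1)/(1+t_0)$, and $u$ goes to $u/(1+t_0+t_1u)$. So $\hat g$ has first-order part $\big((t_0,t_1),\,-(t_0u+t_1u^2)\partial_u\big)$. The map $M(g,\cdot)$ built from this first-order part sends $(u,t)$ to the point with first coordinate $u'=u-u(t_0+t_1u)+O(|t|^2)$ and second coordinate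
$$w'=t_0+t_1u'=w-t_1uw+O(|t|^3),\qquad w:=t_0+t_1u.$$
Since $f(w)=0$ and $f(t_1u)=-u$, we get $f(w')=uw+O(|t|^2)\neq0$. The truncated map depends on more than the point $(u,w)$ of $X$, so it does not descend.

So we need a convergent $g_1$, close to $\hat g$, that satisfies (7) *exactly*. Artin's theorem approximates formal solutions of equations by convergent ones, but (7) contains derivatives, and for differential equations the analogue fails. The equation
$$t^2g'=g-t \tag{8}$$
has the formal solution $\hat g=\sum_{k\ge1}(k-1)!\,t^k$, because $t^2\hat g'=\sum_{k\ge1}k!\,t^{k+1}=\hat g-t$. Comparing coefficients shows that it is the only one, and it diverges. So we have to use the particular form of (7). We shall see that (7) differentiates only along the leaves of a foliation of $\tilde D$, and that along the leaves it amounts to ordinary differential equations. Artin's theorem then has to deal only with initial values, which depend on the transversal parameters and satisfy equations without derivatives.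

## 6. A foliation of the parameter space

The purpose of this section is to find the directions in $\tilde D$ that the vectors of $\tilde F$ can have. Put $B_a:=d\pi(\tilde F_{(a,0)})\subset T_0\tilde D$. Since $\tilde F\cap T(A\times0)=0$, the $B_a$ have constant dimension $n-r$ and vary holomorphically with $a$. By (3), $d\Theta^{-1}$ maps $\ker d\tilde\mu_{(a,0)}$ onto $\ker d\mu_{(a,0)}$, which is $0\times K_a$ by (2). As $\Theta^{-1}$ lies over $\hat s$,
$$d\hat s_0(B_a)=K_a,\qquad\text{hence}\qquad\mathcal B_0:=\sum_{a\in A}B_a=d\hat s_0^{-1}(K)\ \text{ has dimension }m. \tag{9}$$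

**Proposition 10.** *After shrinking there are coordinates $t=(y,z)$ on $\tilde D$ centered at $0$, $y\in\mathbb C^m$, $z\in\mathbb C^c$, such that $d\pi(\tilde F_{(a,t)})\subset\mathrm{span}(\partial_{y_1},\dots,\partial_{y_m})$ for all $(a,t)\in A\times\tilde D$, and $\mathcal B_0=\mathrm{span}(\partial_{y_1},\dots,\partial_{y_m})$ at $t=0$.*

For $\mathcal O(1)\oplus\mathcal O$ on $\mathbb P^1$ with $\psi=\mathrm{id}$, the $y$ are coordinates on $H^0(\mathcal O(1))$ and $z$ is the constant section of $\mathcal O$. In general the foliation is first visible only formally.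

*Proof.* **Step 1: formal first integrals.** We look for formal functions of $t$ killed by all $b$. Let $\varpi:H\to H/K$ and $\hat q:=\varpi\circ\hat s\in(H/K)[[t]]$. Then $d\hat q_0$ is surjective with kernel $\mathcal B_0$. We claim that for every local section $f=(\eta,b)$ of $\tilde F$ near a point of $A\times0$,
$$d\hat q(b(a,t))=0\quad\text{in }(H/K)\otimes\mathcal O_A[[t]]. \tag{10}$$
Let $\lambda\in(H/K)^*\subset H^*$. Since $\lambda$ kills every $K_a$, and $A\times H\to W$ is a surjective bundle map whose kernel has fibers $K_a$, there is a holomorphic function $\Lambda$ on $W$, linear on fibers, with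
$$\Lambda(s(a))=\lambda(s). \tag{11}$$
So $\Lambda\circ\mu$ is $\lambda$ composed with the projection to $H$, and $\lambda\circ\hat s=\Lambda\circ\mu\circ\Theta^{-1}=\hat G^*\Lambda$ by (5). This function does not depend on $a$, so $b(\lambda\circ\hat s)=f(\hat G^*\Lambda)=0$ by Lemma 9. This is (10).

**Step 2: a holomorphic distribution.** Formal first integrals define only a formal distribution; we now span it by holomorphic fields. By (9) there are points $a_1,\dots,a_m$ (repetitions allowed) and local sections of $\tilde F$ near $(a_j,0)$ whose $b$-parts at $a=a_j$ give holomorphic vector fields $b_j(t)$ on $\tilde D$, with $b_1(0),\dots,b_m(0)$ a basis of $\mathcal B_0$. By (10) at $a=a_j$, $d\hat q(b_j)=0$. Let $\mathcal B_t=\mathrm{span}(b_1(t),\dots,b_m(t))$; after shrinking it has dimension $m$ for all $t$, and at $t=0$ it is $\mathcal B_0$.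

**Step 3: $\tilde F$ projects into $\mathcal B$.** We use the formal statement to prove a holomorphic one. Since $d\hat q_0$ is surjective, some $c\times c$ minor of the matrix of $d\hat q$ is a unit in $\mathbb C[[t]]$. So $\ker d\hat q\subset\mathcal O_A[[t]]^n$ is locally a free direct summand of rank $m$. For a local section $f=(\eta,b)$ of $\tilde F$, the $m+1$ elements $b(a,t),b_1(t),\dots,b_m(t)$ lie in it, so
$$b\wedge b_1\wedge\dots\wedge b_m=0\quad\text{in }\mathcal O_A[[t]]\text{-coefficients}.$$
The left side is holomorphic near the point in question, and its Taylor series in $t$ at $t=0$ vanishes for each $a$, so it vanishes near $t=0$. Since $A$ is compact, finitely many local frames of $\tilde F$ suffice, and after shrinking $d\pi(\tilde F_{(a,t)})\subset\mathcal B_t$ for all $(a,t)$.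

**Step 4: involutivity.** To have leaves we need Frobenius' theorem. We have $d\hat q([b_i,b_j])=b_i(b_j\hat q)-b_j(b_i\hat q)=0$, so as in Step 3 $[b_i,b_j]\wedge b_1\wedge\dots\wedge b_m=0$. Thus $\mathcal B$ is involutive, and Frobenius' theorem gives the coordinates. $\square$

For local sections $f=(\eta,b)$ of $\tilde F$ write from now on $b=\sum_{l=1}^mb^l\,\partial_{y_l}$.

## 7. The differential equations and their symbol

The purpose is to write (7) as a first-order system for $g(t)$ and to look at its leading part. For each $a_0\in A$ choose a chart $x=(x_\kappa)$ of $W$ near $0_{a_0}$ and a frame $f_i=(\eta_i,b_i)$ of $\tilde F$ near $(a_0,0)$. For $a$ near $a_0$ and $p=(p_1,\dots,p_m)\in V^m$ put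
$$P_{a,i,\kappa}(t,g,p)=d_V\big[x_\kappa(M(g,a))\big]\Big(\sum_lb_i^l(a,t)p_l\Big)+d_A\big[x_\kappa(M(g,a))\big](\eta_i(a,t)). \tag{12}$$
For fixed $a$ this is affine in $p$, with coefficients holomorphic in $(t,g)$ near $(0,0)\in\mathbb C^{m+c}\times V$. By the chain rule, for any $g=g(t)$ with $g(0)=0$, formal or convergent,
$$P_{a,i,\kappa}(t,g,\partial_yg)=f_i\big(x_\kappa(M(g(t),a))\big). \tag{13}$$
Let $\mathcal P$ be the family of all these functions, with $a$ ranging over $A$ (covered by finitely many such choices of charts and frames). By (6), (7) and (13),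
$$P(t,\hat g,\partial_y\hat g)=0\quad\text{for all }P\in\mathcal P. \tag{14}$$
Only the derivatives $\partial_y$ occur: this is what Proposition 10 gives. There is one equation for each $a\in A$, infinitely many, but the unknown $g$ does not depend on $a$.

Collect the coefficients of $p$ at $(t,g)=(0,0)$. By (1) they give $dx_\kappa$ of the vector $\big(\sum_lb_i^l(a,0)p_l\big)(a)$. Identify $\mathrm{span}(\partial_{y_l})$ at $0$ with $\mathcal B_0$ and $(p_l)$ with the linear map $\phi:\mathcal B_0\to V$, $\phi(\partial_{y_l})=p_l$. Since the $b_i(a,0)$ span $B_a$, the homogeneous linear system at $(0,0)$ has the solution space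
$$E=\{\phi\in\mathrm{Hom}(\mathcal B_0,V):\ \phi(b)(a)=0\ \text{ for all }a\in A,\ b\in B_a\}. \tag{15}$$

**Definition (rank-one element).** Let $U=\mathbb C^m$ with basis $e_1,\dots,e_m$, and identify $\mathrm{Hom}(U,V)=V^m$. A rank-one element is $\lambda\otimes v=(\lambda_1v,\dots,\lambda_mv)$ with $0\ne\lambda\in U^*$, $0\ne v\in V$.

A rank-one element in $E$ is harmful: if $\lambda\otimes v\in E$, then $g(y)=h(\lambda(y))\,v$ satisfies $(\partial_{y_l}g)_l=h'(\lambda(y))\,\lambda\otimes v\in E$ for an arbitrary function $h$ of one variable. So no finite set of initial values can control the solutions of the constant-coefficient system "$(\partial_{y_l}g)_l\in E$". Two small examples with $m=2$, $V=\mathbb C^2$: for $E=\{(p,Jp)\}$ with $J=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$, an eigenvector $Jv=iv$ gives the rank-one element $(v,iv)$. If $E$ is the space of skew-symmetric matrices, there is no rank-one element, and the system $\partial_1g^1=\partial_2g^2=\partial_1g^2+\partial_2g^1=0$ forces all second derivatives to vanish. For instance $\partial_1^2g^2=-\partial_1\partial_2g^1=0$, $\partial_1\partial_2g^2=0$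 and $\partial_2^2g^2=0$, and likewise for $g^1$.

**Lemma 11.** *The space $E$ in (15) has no rank-one element.*

*Proof.* Let $\lambda\otimes v\in E$ with $v\ne0$, so $\lambda(b)\,v(a)=0$ for all $a\in A$, $b\in B_a$. As $V=H^0(A,T_W|_{0_A})$, $v$ is a nonzero holomorphic section on the connected manifold $A$, so $v(a)\neq0$ for $a$ in a dense open set. There $\lambda|_{B_a}=0$. Since $B_a$ varies continuously, $\{a:\lambda|_{B_a}=0\}$ is closed, so it is all of $A$. By (9) the $B_a$ span $\mathcal B_0$, so $\lambda=0$. $\square$

**Example.** For $W=\mathcal O(1)$ on $\mathbb P^1$ and $\psi=\mathrm{id}$ we have $\mathcal B_0=H$ and $B_a=K_a$. Since $T_A=\mathcal O(2)$, $V=H\oplus\mathrm{Sym}^2H$, where $\mathrm{Sym}^2H$ is the space of quadratic forms in $u_0,u_1$. Condition (15) says that $\phi(b)$ is divisible by $b$ for every linear form $b$. In the first component, $\phi(b)$ is a multiple of $b$ for every $b$, so it is $\lambda b$ with a constant $\lambda$. In the second, write $\phi(u_0)=u_0c_0$, $\phi(u_1)=u_1c_1$. Divisibility of $u_0c_0+\sigma u_1c_1$ by $u_0+\sigma u_1$ for $\sigma\neq0$ means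 that $u_0+\sigma u_1$ divides $\sigma u_1(c_1-c_0)$, hence $c_1-c_0$. Using two values of $\sigma$, $c_0=c_1$. So
$$E=\{b\mapsto(\lambda b,\,cb):\ \lambda\in\mathbb C,\ c\in H\},\qquad\dim E=3,$$
and every nonzero element is injective, of rank two. So $E\ne0$: the first derivatives of $g$ are not determined by the equations. We must differentiate the system.

## 8. From the symbol to ordinary differential equations

Now we prove the statement about differential equations that we need, in the abstract setting of $U=\mathbb C^m$ and a finite-dimensional complex vector space $V$. Below $t=(y,z)\in\mathbb C^m\times\mathbb C^c$, $(z)$ is the ideal generated by $z_1,\dots,z_c$ in $\mathbb C[[y,z]]$ or the module it generates, and $e_l$ also denotes the $l$-th unit multi-index.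

The first lemma says that without rank-one elements, sufficiently many differentiations determine all derivatives of high order.

**Lemma 12.** *Let $E\subset\mathrm{Hom}(U,V)$ be a linear subspace without rank-one elements. For $k\gg0$ the only family $(g_\gamma)_{|\gamma|=k}$ in $V$ with $(g_{\beta+e_1},\dots,g_{\beta+e_m})\in E$ for all $|\beta|=k-1$ is $0$.*

*Proof.* **Step 1: the families form the dual of a graded module.** Let $S=\mathrm{Sym}(U)=\mathbb C[e_1,\dots,e_m]$, and let $E^\perp\subset U\otimes V^*$ be the set of $\sum_le_l\otimes v_l^*$ with $\sum_lv_l^*(p_l)=0$ for all $p\in E$. Put $N=(S\otimes V^*)/S\cdot E^\perp$, a graded $S$-module generated in degree $0$. Identify linear functionals on $S^kU\otimes V^*$ with families $(g_\gamma)_{|\gamma|=k}$ in $V$ by $e^\gamma\otimes v^*\mapsto v^*(g_\gamma)$. On $e^\beta\cdot\sum_le_l\otimes v_l^*$ the functional takes the value $\sum_lv_l^*(g_{\beta+e_l})$. So it kills $S^{k-1}U\cdot E^\perp$ if and only if $(g_{\beta+e_l})_l\in E^{\perp\perp}=E$ for all $|\beta|=k-1$. Hence the families in question form $N_k^*$.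

**Step 2: the support of $N$.** We show that it is at most the origin. Let $0\ne\lambda\in U^*$, with maximal ideal $\mathfrak m_\lambda=(e_l-\lambda_l)_l\subset S$. Then $N/\mathfrak m_\lambda N=V^*/\{\sum_l\lambda_lv_l^*:\sum_le_l\otimes v_l^*\in E^\perp\}$. Its dual is the set of $v$ with $\sum_lv_l^*(\lambda_lv)=0$ for all these elements, that is, $\{v:\lambda\otimes v\in E^{\perp\perp}=E\}=0$. By Nakayama's lemma $N$ vanishes at $\lambda$. So $\mathrm{supp}\,N\subset\{0\}$, and the finitely generated module $N$ is killed by a power of $(e_1,\dots,e_m)$. As $N$ is generated in degree $0$, $N_k=S^kU\cdot N_0=0$ for $k\gg0$. $\square$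

**Example (continued).** For $\mathcal O(1)$ on $\mathbb P^1$, a family $(g_\gamma)_{|\gamma|=k}$ is a symmetric $k$-linear map on $H$ that lies in $E$ as a function of any one argument. For $k=2$ it is $g(b,b')=(\lambda(b)b',c(b)b')$, with $\lambda$ and $c$ linear in $b$. Symmetry gives $\lambda(b)b'=\lambda(b')b$, so $\lambda=0$. It also gives $c(b)b'=c(b')b$; for independent $b,b'$ the form $b$ divides $c(b)$, so $c(b)=\kappa b$ with a constant $\kappa$. For $k=3$ we get $g(b,b',b'')=(0,\kappa(b)b'b'')$, and symmetry gives $\kappa(b)b'=\kappa(b')b$, so $\kappa=0$. Thus $k=3$ works.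

The second lemma treats systems that are already solved for all $y$-derivatives. Its point is that the initial values $\hat h(0,z)$ satisfy analytic equations without derivatives.

**Lemma 13.** *Let $\hat h\in\mathbb C[[y,z]]^q$ satisfy $\partial_{y_l}\hat h=\Xi_l(y,z,\hat h)$, $1\le l\le m$, with $\Xi_l$ holomorphic near $(0,0,u^0)$, $u^0=\hat h(0)$. Let $\mathcal Q$ be a (possibly infinite) family of functions $Q(t,h,p)$, affine in $p\in(\mathbb C^q)^m$, with coefficients holomorphic in $(t,h)$ near $(0,u^0)$ (neighborhood depending on $Q$), such that $Q(t,\hat h,\partial_y\hat h)=0$ for all $Q\in\mathcal Q$. Then for each $N\ge1$ there is $h_1\in\mathbb C\{y,z\}^q$ with $h_1-\hat h\in(z)^N$ and $Q(t,h_1,\partial_yh_1)=0$ for all $Q\in\mathcal Q$, as germs at $0$. If $c=0$, then $\hat h$ converges.*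

*Proof.* **Step 1: solving along rays.** We want a convergent function $\Gamma(y,z,u)$ that produces $\hat h$ from its initial values. The system need not be integrable, so we use it only along the rays $\tau\mapsto\tau y$. Let $h(\tau;y,z,u)$ solve
$$\frac{dh}{d\tau}=\sum_ly_l\,\Xi_l(\tau y,z,h),\qquad h(0)=u.$$
For $(y,z,u)$ near $(0,0,u^0)$ the right side is small, so the solution exists on $|\tau|\le2$ and is holomorphic in $(\tau,y,z,u)$. Put $\Gamma(y,z,u)=h(1;y,z,u)$. For fixed $\tau$ with $|\tau|\le2$ and $y$ small enough, $\sigma\mapsto h(\sigma\tau;y,z,u)$ solves the equation that belongs to $\tau y$. By uniqueness $h(\tau;y,z,u)=\Gamma(\tau y,z,u)$. Setting $\tau=0$, and differentiating at $\tau=1$, we obtain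
$$\Gamma(0,z,u)=u,\qquad\sum_ly_l\,\partial_{y_l}\Gamma=\sum_ly_l\,\Xi_l(y,z,\Gamma). \tag{16}$$

**Step 2: $\hat h$ in terms of its initial values.** Let $\hat u(z)=\hat h(0,z)$. Both $\hat h$ and $\Gamma(y,z,\hat u(z))$ are formal solutions of $\sum_ly_l\partial_{y_l}h=\sum_ly_l\,\Xi_l(y,z,h)$ with $h(0,z)=\hat u(z)$. Let $h^{(d)}$ be the part of $y$-degree $d\ge1$ of a solution. The equation reads $d\,h^{(d)}=$ an expression in $h^{(0)},\dots,h^{(d-1)}$, because of the factors $y_l$ on the right. So the solution is unique, and
$$\hat h=\Gamma(y,z,\hat u(z)),\qquad\partial_y\hat h=(\partial_y\Gamma)(y,z,\hat u(z)). \tag{17}$$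
If $c=0$, then $\hat u=u^0$ is constant and $\hat h=\Gamma(y,u^0)$ converges.

**Step 3: equations for the initial values.** We eliminate $y$. Expand
$$Q\big(y,z,\Gamma(y,z,u),\partial_y\Gamma(y,z,u)\big)=\sum_\beta C^Q_\beta(z,u)\,y^\beta,\qquad C^Q_\beta\in\mathbb C\{z,u-u^0\}. \tag{18}$$
By (17), $C_\beta^Q(z,\hat u(z))=0$ for all $Q,\beta$. The ring $\mathbb C\{z,u-u^0\}$ is Noetherian, so the ideal generated by all $C_\beta^Q$ is generated by finitely many of them. Artin's theorem, applied to these, gives a convergent $u_1(z)$ with $u_1-\hat u\in(z)^N$ that satisfies them, and so $C_\beta^Q(z,u_1(z))=0$ for all $Q,\beta$. Since $N\ge1$, $u_1(0)=u^0$. Put $h_1=\Gamma(y,z,u_1(z))$. By (18), $Q(t,h_1,\partial_yh_1)=0$ for all $Q$, and $h_1-\hat h=\Gamma(y,z,u_1)-\Gamma(y,z,\hat u)\in(z)^N$. $\square$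

The third statement combines the two.

**Proposition 14.** *Let $\mathcal P$ be a family of functions $P(t,g,p)=\sum_{l=1}^mL^P_l(t,g)(p_l)+R^P(t,g)$, $p_l\in V$, with $L^P_l$ ($V^*$-valued) and $R^P$ holomorphic for $(t,g)$ near $(0,0)\in\mathbb C^{m+c}\times V$ (neighborhood depending on $P$). Let $\hat g\in V[[t]]$, $\hat g(0)=0$, with $P(t,\hat g,\partial_y\hat g)=0$ for all $P\in\mathcal P$. Assume that*
$$E=\Big\{(p_l)\in V^m:\ \sum_lL_l^P(0,0)(p_l)=0\ \ \forall P\in\mathcal P\Big\}$$
*has no rank-one element. Then for each $N\ge1$ there is $g_1\in V\{t\}$ with $g_1-\hat g\in(z)^N$ and $P(t,g_1,\partial_yg_1)=0$ for all $P\in\mathcal P$. If $c=0$, then $\hat g$ converges.*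

Equation (8) is the case $m=1$, $c=0$, $P=t^2p-g+t$. There $L(0,0)=0$, so $E=\mathbb C$ consists of $0$ and rank-one elements, the hypothesis fails, and so does the conclusion.

*Proof.* **Step 1: differentiating the system.** The aim is to express all $y$-derivatives of order $k$ by lower ones. Choose $k\ge1$ as in Lemma 12, and write $g_\gamma:=\partial_y^\gamma g$. For $|\beta|=k-1$, apply $\partial_y^\beta$ to $P(t,g,\partial_yg)=0$. The term in which all derivatives fall on $\partial_{y_l}g$ is $L_l^P(t,g)(g_{\beta+e_l})$; in all other terms $g$ is differentiated at most $k-1$ times. So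
$$\sum_lL^P_l(t,g)(g_{\beta+e_l})+R^P_\beta\big(t,(g_\gamma)_{|\gamma|\le k-1}\big)=0, \tag{19}$$
where $R^P_\beta$ is holomorphic for $(t,g)$ near $0$ and polynomial in the $g_\gamma$, $1\le|\gamma|\le k-1$.

**Step 2: solving for the derivatives of order $k$.** View (19) as linear equations for $(g_\gamma)_{|\gamma|=k}$. At $(t,g)=(0,0)$ the homogeneous system says $(g_{\beta+e_l})_l\in E$ for all $|\beta|=k-1$, so by Lemma 12 it has only the zero solution. The unknowns form a finite-dimensional space. So finitely many of the equations have a square coefficient matrix, depending only on $(t,g)$, that is invertible at $(0,0)$ and hence nearby. Solving them,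
$$g_\gamma=\Theta_\gamma\big(t,(g_\delta)_{|\delta|<k}\big),\qquad|\gamma|=k,$$
with $\Theta_\gamma$ holomorphic for $(t,g)$ near $0$ and all values of $g_\delta$, $1\le|\delta|<k$.

**Step 3: applying Lemma 13.** The jet $\hat h=(\partial_y^\gamma\hat g)_{|\gamma|<k}$ satisfies $\partial_{y_l}\hat h=\Xi_l(t,\hat h)$, where $(\Xi_l)_\gamma=h_{\gamma+e_l}$ if $|\gamma|<k-1$ and $(\Xi_l)_\gamma=\Theta_{\gamma+e_l}(t,h)$ if $|\gamma|=k-1$. Let $\mathcal Q$ be the family $\mathcal P$, acting on the component $h_0$ of $h$ (that is, on $g$) and the corresponding components of $p$. Lemma 13 gives $h_1$. Its $0$-component $g_1$ has $g_1-\hat g\in(z)^N$ and $P(t,g_1,\partial_yg_1)=0$ for all $P$. If $c=0$, then $\hat h$ converges, hence so does its component $\hat g$. $\square$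

If $m=0$, there are no $y$-derivatives at all and the proposition is Artin's theorem.

## 9. A convergent solution, and descent to $\tilde X$

**Convergent solution.** We solve (7) exactly and convergently. By (14) and Lemma 11, Proposition 14 applies to the family $\mathcal P$ of Section 7. With $N:=\ell+1$ it gives $g_1\in V\{t\}$ with $g_1-\hat g\in(z)^N$, solving all equations of $\mathcal P$. In particular $g_1(0)=0$. After shrinking,
$$G_1(a,t):=M(g_1(t),a)$$
is holomorphic on $A\times\tilde D$, and $G_1(a,0)=0_a$. Near $(a_0,0)$, by (13), the holomorphic functions $f_i(x_\kappa\circ G_1)$ have vanishing Taylor series in $t$ at $t=0$ for each fixed $a$, so they vanish near $(a_0,0)$. By compactness of $A$, after shrinking,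
$$dG_1(\tilde F)=0,\qquad G_1\equiv\hat G\pmod{(t)^N}; \tag{20}$$
the second part holds because $(z)^N\subset(t)^N$.

**Local descent.** We show that near each point of $\tilde A$, $G_1$ is a function on $\tilde X$. Let $a\in A$. Choose a submanifold $L_a\subset\tilde D$ through $0$ with $T_0L_a$ complementary to $B_a$ in $T_0\tilde D$, and let $S_a$ be a neighborhood of $(a,0)$ in $A\times L_a$. If $(\eta,b)\in\tilde F_{(a,0)}$ is tangent to $S_a$, then $b\in B_a\cap T_0L_a=0$, so $(\eta,b)\in\tilde F\cap T(A\times0)=0$. Since $\dim S_a=\dim A+r$ and $\tilde F$ has rank $n-r$, $T_{(a,0)}S_a$ is complementary to $\tilde F_{(a,0)}=\ker d\tilde\mu_{(a,0)}$. So $\tilde\mu|_{S_a}$ is a local biholomorphism at $(a,0)$. Let $\sigma_a$ be its inverse near $\psi(a)$. As $A\times0$ near $(a,0)$ lies in $S_a$ and $\tilde\mu$ maps $A\times0$ biholomorphically to $\tilde A$, $\sigma_a$ maps $\tilde A$ near $\psi(a)$ into $A\times0$. Put $\Phi_a=G_1\circ\sigma_a$.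

In a small neighborhood of $(a,0)$ the submersion $\tilde\mu$ has connected fibers, each meeting $S_a$ in one point. By (20) $G_1$ is constant on them, so $\Phi_a\circ\tilde\mu=G_1$ near $(a,0)$. If $a'$ is near $a$, then $\Phi_a\circ\tilde\mu=G_1=\Phi_{a'}\circ\tilde\mu$ near $(a',0)$. As $\tilde\mu$ is open, $\Phi_a$ and $\Phi_{a'}$ have the same germ at $\psi(a')$.

**Gluing.** We patch the $\Phi_a$ to one map. By compactness there are finitely many open $V_i\subset\tilde X$ covering $\tilde A$ and holomorphic $\Phi_i:V_i\to W$ whose germ at every $\psi(a')\in V_i\cap\tilde A$ is that of $\Phi_{a'}$. Choose open $V_i'$ with $\overline{V_i'}\subset V_i$, still covering $\tilde A$. Each $x\in\tilde A$ has an open neighborhood $N_x\subset\bigcup_iV_i'$ such that for every $i$ either $N_x\cap V_i'=\emptyset$ or $x\in V_i$, and all $\Phi_i$ with $x\in V_i$ are defined and equal on $N_x$. The first is possible because $x\notin V_i$ implies $x\notin\overline{V_i'}$; the second because these finitely many $\Phi_i$ have the same germ at $x$. On the neighborhood $\bigcup_xN_x$ of $\tilde A$ let $\Phi:=\Phi_i$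 on $V_i'$. This is well defined: if a point of $N_x$ lies in $V_i'\cap V_j'$, then $x\in V_i\cap V_j$, so $\Phi_i=\Phi_j$ on $N_x$. Thus we obtain a holomorphic $\Phi:(\tilde A/\tilde X)_{\mathcal O}\to W$ with germ $\Phi_a$ at each $\psi(a)$.

**Comparison with $\psi$.** We check that $\Phi$ agrees with $\psi^{-1}$ to order $\ell$. Let $x$ be a local holomorphic function on $W$. Since $\tilde\mu\circ\sigma_a=\mathrm{id}$ and $\tilde\mu^*(\psi^{-1})^*x=\hat G^*x$, we have along $\tilde A$ near $\psi(a)$
$$\Phi^*x-(\psi^{-1})^*x=\sigma_a^*\big(G_1^*x-\hat G^*x\big)\in\sigma_a^*\,(t)^N\subset I_{\tilde A}^N=I_{\tilde A}^{\ell+1}, \tag{21}$$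
where $\sigma_a^*(t)\subset I_{\tilde A}$ because $\sigma_a$ maps $\tilde A$ into $A\times0$. So $\Phi=\psi^{-1}$ on $(\tilde A/\tilde X)_\ell$. Since $\ell\ge1$, $\Phi|_{\tilde A}:\tilde A\to0_A$ is biholomorphic and $d\Phi$ is invertible along $\tilde A$. By Fact (I), $\Phi$ is biholomorphic from a neighborhood of $\tilde A$ onto a neighborhood of $0_A$. Then $\Psi:=\Phi^{-1}:(A/X)_{\mathcal O}\to(\tilde A/\tilde X)_{\mathcal O}$ is a biholomorphism with $\Psi|_{(A/X)_\ell}=\psi|_{(A/X)_\ell}$. This proves Theorem 3. $\blacksquare$

## 10. When every formal isomorphism converges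

We prove Theorem 4. Transversal parameters $z$ are the only place where convergence was lost, and their number is $c=\dim H/K$.

**(ii) is equivalent to $c=0$.** We identify $(H/K)^*$ with $H^0(A,W^*)$. To $\lambda\in(H/K)^*$ we assigned in (11) an element $\Lambda\in H^0(A,W^*)$ with $\Lambda(s(a))=\lambda(s)$. Conversely, $\Lambda\in H^0(A,W^*)$ induces on $H$ the functional $s\mapsto\Lambda(s)\in H^0(A,\mathcal O_A)=\mathbb C$. It kills every $K_a$: if $s(a)=0$, the constant $\Lambda(s)$ vanishes at $a$. The two maps are inverse to each other because $W$ is globally generated. So (ii) holds if and only if $K=H$, that is, $c=0$.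

**(ii) implies (i).** We take the formal solution itself. If $c=0$, Proposition 14 says that $\hat g$ converges. Put $g_1=\hat g$ in Section 9. Then $G_1\equiv\hat G$ modulo $(t)^N$ for every $N$, so by (21) $\Phi=\psi^{-1}$ modulo $I_{\tilde A}^N$ for every $N$, and $\Psi=\Phi^{-1}$ induces $\psi$.

**(iii) implies (ii).** We split off a trivial summand from a section of $W^*$. If $0\ne\Lambda\in H^0(A,W^*)$, the induced functional $\lambda$ on $H$ is nonzero, by global generation. Pick $s_0\in H$ with $\lambda(s_0)=1$. Then $\Lambda(s_0(a))=1$ for all $a$, so $\Lambda$ vanishes nowhere and $W=\ker\Lambda\oplus\mathcal O_A\,s_0$, contradicting (iii).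

**(i) implies (iii).** We exhibit a divergent automorphism. Suppose $W=W'\oplus\mathcal O_A$, with fiber coordinate $x$ on the second summand. Then
$$(w',x)\mapsto\Big(w',\,x+\sum_{k\ge2}k!\,x^k\Big)$$
is a formal automorphism of $(0_A/W)_\infty$. If a biholomorphism $\Psi$ of germs induced it, $x\circ\Psi$ would be a holomorphic function near $0_A$ with the divergent Taylor series $x+\sum_{k\ge2}k!\,x^k$ along the fibers, which is impossible. So (i) fails. $\blacksquare$

In the examples of Section 2, formal isomorphisms from the neighborhood of the zero section of $\mathcal O(1)$ on $\mathbb P^1$ all converge, since $c=0$. For $\mathcal O(1)\oplus\mathcal O$ some diverge, and Theorem 3 gives convergent replacements to any finite order.
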